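# Word length and lower central series depth in surface groups

## 1. The guess $d(k)\ge k$ and its small cases

In a free group, an element that lies deep in the lower central series cannot be short: an element of $\gamma_k$ other than $1$ has word length at least $k$. A surface group has one relation only, and a long one. So the answer one would first guess is that the same bound holds there. These notes prove that guess.

We fix the vocabulary. For a group $G$ put $\gamma_1(G)=G$ and $\gamma_{k+1}(G)=[\gamma_k(G),G]$, with $[x,y]=xyx^{-1}y^{-1}$. For a finite generating set $S$, let $\|x\|_S$ be the least length of a word in $S^{\pm1}$ representing $x$. If $G$ is residually nilpotent (that is, $\bigcap_k\gamma_k(G)=1$) and not nilpotent, its depth function is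
$$d_{G,S}(k)=\min\{\|x\|_S : x\in\gamma_k(G),\ x\ne1\}.$$
Throughout, $g\ge2$ and
$$\pi=\pi_1(\Sigma_g)=\langle a_1,b_1,\dots,a_g,b_g\mid [a_1,b_1]\cdots[a_g,b_g]=1\rangle,\qquad S=\{a_1,b_1,\dots,a_g,b_g\}.$$
This group is residually nilpotent and not nilpotent. For the free group $F_n$ with a free basis $S$ it is known that $d_{F_n,S}(k)\ge k$, and for $\pi$ it is known that $d_{\pi,S}(k)\ge\frac14k$. The question, whose source is Justin Malestein and Andrew Putman, "Word length versus lower central series depth for surface groups and RAAGs", arXiv:2307.04882 (2023), is whether $d_{\pi,S}(k)\ge k$ for all $k\ge1$.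

It pays to measure length more coarsely.

**Definition (syllable length).** For $x\in\pi$ let $\sigma(x)$ be the least $r$ such that $x=y_1^{e_1}\cdots y_r^{e_r}$ with $y_j\in S$ and $e_j\in\mathbb Z$.

For instance $\sigma(a_1^5b_1^{-2})\le2$ although the word has seven letters. Clearly $\sigma(x)\le\|x\|_S$. In a free group with a given basis, syllable length is defined in the same way. There a shortest expression has nonzero exponents and distinct neighboring letters, so it is the reduced word, and the syllable length is the number of syllables of the reduced word.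

Let us test the guess, already for $\sigma$, by hand. Let $x\neq1$, written with $r=\sigma(x)$ syllables, so that $e_j\ne0$ and $y_j\neq y_{j+1}$.

Suppose $x\in\gamma_2(\pi)$. The abelianization of $\pi$ is $\mathbb Z^{2g}$ with basis $S$, so the exponents of each letter sum to zero, and every letter that occurs must occur at least twice. This is impossible for $r\le2$. For $r=3$ the letter $y_2$ occurs only once, again impossible. So $\sigma\ge4$ on $\gamma_2(\pi)\setminus\{1\}$, and the guess holds for $k\le4$.

Suppose $r=4$ and $x\in\gamma_2(\pi)$. If $y_1\ne y_3$, then $y_1=y_4$, and $y_2$ differs from $y_1=y_4$ and from $y_3$, so it occurs only once, which is impossible. Hence $y_1=y_3$. Then $y_2$ must equal $y_4$, and $x=[y^e,t^f]$ with $y\neq t$ in $S$ and $ef\ne0$. Such an element is not in $\gamma_3(\pi)$. To see this, let $H$ be the integral Heisenberg group, generated by $X,Y$ with $[X,Y]$ central of infinite order, so $\gamma_3(H)=1$. If $\{y,t\}$ is not a pair $\{a_i,b_i\}$, send $y\mapsto X$, $t\mapsto Y$ and the other generators to $1$; every $[a_i,b_i]$ goes to $1$. If $y=a_i$,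 $t=b_i$, choose another handle $j$ and send $a_i\mapsto X$, $b_i\mapsto Y$, $a_j\mapsto Y$, $b_j\mapsto X$ and the rest to $1$; the relator goes to a product of $[X,Y]$ and $[Y,X]$, which is $1$. The case $y=b_i$, $t=a_i$ follows by taking inverses, since $[y^e,t^f]^{-1}=[t^f,y^e]$. In every case $x$ maps to $[X,Y]^{\pm ef}\ne1$. So $\sigma\ge5$ on $\gamma_3(\pi)\setminus\{1\}$, and the guess holds for $k\le5$.

Here is the full statement, which is stronger than the guess.

**Theorem.** Let $g\ge2$ and $1\ne w\in\pi=\pi_1(\Sigma_g)$. If $w^m\in\gamma_k(\pi)$ for some $m\ge1$, then $k\le\sigma(w)$. More generally, $k\le\min_{x\in\pi}\sigma(xwx^{-1})$.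

**Corollary.** $d_{\pi,S}(k)\ge k$ for all $k\ge1$.

The corollary follows at once: if $1\ne w\in\gamma_k(\pi)$, the theorem with $m=1$ gives $k\le\sigma(w)\le\|w\|_S$. The second sentence of the theorem follows from the first. Indeed $(xwx^{-1})^m=xw^mx^{-1}$ lies in the normal subgroup $\gamma_k(\pi)$, and $xwx^{-1}\neq1$. So we must prove $k\le\sigma(w)$.

## 2. Magnus expansions, and what the surface relation does to them

For a free group the bound has a short proof, and parts of it will be reused. Let $F$ be free on $x_1,\dots,x_n$ and map $F$ to the units of $\mathbb Q\langle\langle X_1,\dots,X_n\rangle\rangle$ by $x_l\mapsto1+X_l$. In any ring, for units $x,y$,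
$$[x,y]-1=\big((x-1)(y-1)-(y-1)(x-1)\big)x^{-1}y^{-1}.\tag{1}$$
By induction on $k$, elements of $\gamma_k(F)$ go to series $1+{}$(terms of degree $\ge k$). On the other hand let $w=x_{l_1}^{e_1}\cdots x_{l_r}^{e_r}$ be reduced with $r\ge1$ syllables. Its image is $\prod_t(1+X_{l_t})^{e_t}$. Consider the coefficient of $X_{l_1}X_{l_2}\cdots X_{l_r}$. A term of the expansion is $\prod_t\binom{e_t}{n_t}X_{l_t}^{n_t}$. The target monomial has $r$ runs, where a run is a maximal block of equal letters, and each syllable contributes at most one run. So every $n_t\ge1$, and comparing lengths gives every $n_t=1$. The coefficient is $\prod e_t\neq0$. Hence $w\in\gamma_k(F)$ forces $k\le r$. We call this the **run count**.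

The sensible first attempt is to repeat this for $\pi$ in the quotient of $\mathbb Q\langle\langle A_1,B_1,\dots,A_g,B_g\rangle\rangle$ by the closed ideal of the relator minus $1$. Membership in $\gamma_k$ still gives order at least $k$. What breaks is the other half: the coefficient of a monomial is not a function on the quotient. The coefficient of $A_1B_1$ equals $1$ on the relator minus $1$, which is zero in the quotient. In terms of words, for $g=2$ the elements $[a_1,b_1]$ and $[b_2,a_2]$ of $\pi$ are equal, and both words have four letters. The coefficient of $A_1B_1A_1B_1$ is $1\cdot1\cdot(-1)(-1)=1$ in the expansion of the first and $0$ in that of the second. So the coefficient that the run count reads off depends on the word, not on the element.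

A second attempt is to map $\pi$ to a free group. Choose handles $i\ne j$ and let $\varphi:\pi\to F(a,b)$ send $a_i\mapsto a$, $b_i\mapsto b$, $a_j\mapsto b$, $b_j\mapsto a$ and the other generators to $1$. This is well defined because $[a,b]$ and $[b,a]$ are inverse. Each syllable goes to a power of $a$ or of $b$ or to $1$, so $\varphi$ does not increase syllable length. Hence the bound $k\le\sigma(w)$ holds for every $w\in\gamma_k(\pi)$ with $\varphi(w)\neq1$, in particular for every nontrivial $w$ that is a word in $a_i,b_i$ alone. But $\varphi(a_ib_j^{-1})=1$: the fold loses elements that mix the handles.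

What the fold gets right is that inside one handle everything is free, and the handles meet only through the commutators $k_i=[a_i,b_i]$. The idea is to keep all handles at once and to treat $\kappa_i=k_i-1$ as a letter in its own right, of weight $2$. We build a module $W$ over $\pi$, spanned by tensors with one factor for each visit to a handle, on which each $a_i-1$ and $b_i-1$ raises a filtration by $1$. In a word $w$ that alternates between handle elements and words in the $k_i$, each handle element outside $\langle k_i\rangle$ adds one new tensor factor to a fixed vector. We follow the longest tensor and check that its filtration level never exceeds the number of syllables used.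

## 3. Words in $\pi$ with cost control

**Purpose.** We write $w$ as a product of handle elements and words in the $k_i$ so that nothing is redundant and no syllable is wasted.

Let $F_i$ be the free group on $a_i,b_i$, with $k_i=[a_i,b_i]\in F_i$, and let
$$D=\langle k_1,\dots,k_g\mid k_1\cdots k_g=1\rangle .$$
Since the relation expresses any one $k_j$ by the others, $D$ is free on $\{k_l:l\neq j\}$ for each $j$. For $g=2$, $D$ is infinite cyclic with $k_2=k_1^{-1}$; for $g=3$ it is free on $k_1,k_2$, with $k_3=(k_1k_2)^{-1}$. There are homomorphisms $F_i\to\pi$ and $D\to\pi$, the latter with $k_i\mapsto[a_i,b_i]$. Let $\sigma_i(h)$ be the syllable length of $h\in F_i$, and let $|z|$ be the word length of $z\in D$ with respect to all of $k_1,\dots,k_g$; for $g=3$, for instance, $|k_1k_2|=1$. Define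
$$\mathrm{cost}(h)=\sigma_i(h)\ \ (h\in F_i),\qquad \mathrm{cost}(z)=4|z|\ \ (z\in D).$$
Both costs are subadditive under multiplication.

The powers of $k_i$ live both in $F_i$ and in $D$, and their costs agree. In $F_i$ the word $(a_ib_ia_i^{-1}b_i^{-1})^s$ (for negative $s$, the corresponding power of the inverse word) is reduced with $4|s|$ syllables, so the cost is $4|s|$. In $D$ we claim $|k_i^s|=|s|$. Clearly $|k_i^s|\le|s|$. Conversely the abelianization of $D$ is $\mathbb Z^g/\mathbb Z(1,\dots,1)$, so a word representing $k_i^s$ has exponent vector $s\,\epsilon_i+t(1,\dots,1)$ for some $t\in\mathbb Z$, where $\epsilon_i$ is the $i$-th unit vector. Its length is at least $|s+t|+(g-1)|t|\ge|s+t|+|t|\ge|s|$. So relabeling a power $k_i^s$ from $F_i$ to $D$ or back does not change its cost.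

Now let $w\ne1$ and $n=\sigma(w)$. Consider finite sequences of terms, each labeled as an element of some $F_i$ or of $D$, whose product in $\pi$ is $w$ and whose total cost is at most $n$. The $n$ syllables of a shortest expression form such a sequence. Choose one with the fewest terms, and relabel as $D$-terms all $F_i$-terms that lie in $\langle k_i\rangle$. Cost and number of terms are unchanged, so the sequence still has the fewest terms. Therefore:

* no term is trivial, since it could be deleted;
* no two adjacent terms have the same label, since they could be merged, at no extra cost by subadditivity;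
* there are no three consecutive terms consisting of an $F_i$-term, a $D$-term in $\langle k_i\rangle$ and an $F_i$-term, since the middle term could be relabeled into $F_i$ at equal cost and all three merged.

Insert trivial $D$-terms between adjacent $F$-terms, and at the two ends where needed. We obtain
$$w=z_0g_1z_1g_2\cdots g_pz_p,\qquad z_j\in D,\quad g_j\in F_{i_j}\setminus\langle k_{i_j}\rangle,\tag{2}$$
$$i_j=i_{j+1}\ \Rightarrow\ z_j\notin\langle k_{i_j}\rangle,\qquad\qquad \sum_j\sigma_{i_j}(g_j)+4\sum_j|z_j|\le n.\tag{3}$$
For the implication in (3): if $i_j=i_{j+1}$, then $z_j$ was not inserted, because adjacent terms have different labels; so it is a genuine $D$-term, and the third point applies. If $p=0$, then $w=z_0$, and $z_0\neq1$ in $D$ because $w\ne1$. We do not need this form to be unique.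

## 4. Complete filtered spaces

**Purpose.** We collect the linear algebra that lets us compute with leading terms.

**Definition.** A complete filtered space is a $\mathbb Q$-vector space with subspaces $V=F^0V\supseteq F^1V\supseteq\cdots$ such that $\dim V/F^dV<\infty$ and $V=\varprojlim V/F^dV$. Put $\mathrm{gr}V=\bigoplus_dF^dV/F^{d+1}V$ and $\mathrm{ord}(v)=\sup\{d:v\in F^dV\}$. The leading term of $v\neq0$ is its class in $F^d/F^{d+1}$, $d=\mathrm{ord}(v)$. A map is filtered if it sends $F^d$ into $F^d$ for all $d$.

Example: $\mathbb Q[[\kappa]]$ with $\kappa$ of weight $2$ has $F^1=F^2$, $\mathrm{ord}(\kappa^3)=6$ and $\mathrm{gr}=\mathbb Q[c]$ with $c$ the class of $\kappa$. More generally, formal series on a set of words with finitely many words of each weight form a complete filtered space, and the words give a basis of $\mathrm{gr}$. We use the following facts.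

* A filtered map $V\to V'$ that induces an isomorphism on $\mathrm{gr}$ is an isomorphism of filtered spaces, so it preserves $\mathrm{ord}$. Indeed the five lemma and induction on $d$ give isomorphisms $V/F^dV\to V'/F^dV'$; pass to the limit.
* $V\hat\otimes V'$ is the completion of $V\otimes V'$ for the filtration $\sum_{a+b=d}F^aV\otimes F^bV'$. Choosing a complement $V_d$ of $F^{d+1}V$ in $F^dV$, and likewise for $V'$, we get $V\cong\prod_dV_d$ and $V\hat\otimes V'\cong\prod_n\bigoplus_{a+b=n}V_a\otimes V'_b$. So $\mathrm{gr}(V\hat\otimes V')=\mathrm{gr}V\otimes\mathrm{gr}V'$.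
* Direct sums are strict: $F^d(V\oplus V')=F^dV\oplus F^dV'$. The same is meant for a product $\prod_sV_s$, which we form only if for each $d$ all but finitely many $V_s$ satisfy $F^dV_s=V_s$. Then the order of an element is the minimum of the orders of its components, and $\hat\otimes$ distributes over such sums and products, as one sees modulo each $F^d$.

## 5. One handle: an algebra over $\mathbb Q[[\kappa]]$

**Purpose.** We split the Magnus algebra of one handle into the part that $D$ can see, the power series in $\kappa$, and a complement that is free on both sides over it. Then we show that an element outside $\langle K\rangle$ has a low-order component in the complement.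

Let $\mathcal A=\mathbb Q\langle\langle A,B\rangle\rangle$ with the degree filtration, $a=1+A$, $b=1+B$, $K=[a,b]$ and $\kappa=K-1$. Since $ab-ba=AB-BA$, we have $\kappa=(AB-BA)a^{-1}b^{-1}$. So $\kappa$ has order $2$ and leading term $c=AB-BA$. Let $R=\mathbb Q[[\kappa]]$. Multiplying out, we also get the exact rule
$$AB=BA+\kappa ba=BA+\kappa+\kappa A+\kappa B+\kappa BA.\tag{4}$$
It says that $AB$ can be traded for words in $A,B,\kappa$ in which $AB$ does not occur.

**Lemma 1.** Let $\mathcal M$ be the set of nonempty words in the letters $A,B,\kappa$ which do not contain $AB$ as a consecutive subword and neither begin nor end with $\kappa$. Let $M$ be the space of formal series on $\mathcal M$, filtered by weight ($A,B,\kappa$ of weights $1,1,2$). Then $\mathcal A=R\oplus E$ strictly as filtered $R$-bimodules, where $R\hat\otimes M\hat\otimes R\to E$, $r\otimes m\otimes r'\mapsto rmr'$, is a filtered isomorphism.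

*Proof.* A word in $A,B,\kappa$ avoiding $AB$ is uniquely $\kappa^j$ or $\kappa^jm\kappa^l$ with $m\in\mathcal M$: cut at the first and at the last letter different from $\kappa$. Conversely, all these words avoid $AB$. Consider the map
$$R\oplus(R\hat\otimes M\hat\otimes R)\to\mathcal A .$$
It is filtered. By Section 4 it suffices that it is an isomorphism on $\mathrm{gr}$. Once this is known, the image $E$ of the second summand is an $R$-subbimodule, and so is $R$. On $\mathrm{gr}$ the letter $\kappa$ becomes $c=AB-BA$, so we must show that the words in $A,B,c$ avoiding $AB$ form a basis of $\mathbb Q\langle A,B\rangle$.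

They span: in any word replace a factor $AB$ by $BA+c$, repeatedly. The replacement $AB\to c$ lowers the number of letters from $\{A,B\}$. The replacement $AB\to BA$ keeps that number and lowers the number of pairs consisting of an $A$ and a later $B$. So the process ends, with avoiding words.

They have the right number. Let $x_d$ be the number of avoiding words of weight $d$; then $x_0=1$, $x_1=2$. For $d\ge2$, put a letter in front of an avoiding word: $A$ or $B$ in front of weight $d-1$, or $c$ in front of weight $d-2$. The only words so produced that contain $AB$ are $A\cdot Bv$ with $v$ avoiding of weight $d-2$, and every such $v$ occurs. So $x_d=2x_{d-1}+x_{d-2}-x_{d-2}=2x_{d-1}$, and $x_d=2^d$, the dimension of the degree $d$ part of $\mathbb Q\langle A,B\rangle$. A spanning set of that size is a basis. $\square$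

In weight $3$, for example, the avoiding words are $AAA,BAA,BBA,BBB,Ac,Bc,cA,cB$, eight in all.

Before the next lemma, an example shows what it must handle. Take $h=[a^2,b]$, with $4$ syllables. With $A'=a^2-1=2A+A^2$ we have $h-1=(A'B-BA')a^{-2}b^{-1}$. The degree $2$ part is $2c$, and the degree $3$ part is $2c(-2A-B)+A^2B-BA^2$. So $h-1$ has order $2$, but its leading term is that of $2\kappa\in R$ and tells us nothing about the component in $E$. Subtract $2\kappa$, whose degree $3$ part is $2c(-A-B)$. What is left in degree $3$ is $-2cA+A^2B-BA^2=A^2B-2ABA+BA^2=Ac-cA$. So the $E$-component of $h$ has leading term $Ac-cA$ and order $3\le4$.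

**Lemma 2.** Let $h\in F(a,b)\setminus\langle K\rangle$ have syllable length $r$, and write $h=\rho+y$ with $\rho\in R$, $y\in E$. Then $\mathrm{ord}(y)\le r$; in particular $y\ne0$.

*Proof.* The plan is to test in $2\times2$ matrices, where the image of $R$ has a very restricted shape. Let $e_{st}$ be the matrix units, and consider the continuous homomorphism $\mathcal A\to M_2(\mathbb Q[[u]])$ with $A\mapsto ue_{12}$, $B\mapsto ue_{21}$. It maps $F^d\mathcal A$ into $u^dM_2$. Since $(1+ue_{12})^e=1+eue_{12}$, and likewise for $e_{21}$, a reduced word with $r\ge1$ syllables of exponents $e_1,\dots,e_r$ goes to a product of alternating factors $1+e_jue_{12}$ and $1+e_jue_{21}$. This is a polynomial in $u$ of degree at most $r$, and its $u^r$-coefficient is $\prod e_j\neq0$ times an alternating product of $e_{12}$ and $e_{21}$, which is a single matrix unit. In particular nontrivial elements of $F(a,b)$ do not go to $1$: the map is injective on $F(a,b)$.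

Now compute
$$ab\mapsto\begin{pmatrix}1+u^2&u\\u&1\end{pmatrix},\quad a^{-1}b^{-1}\mapsto\begin{pmatrix}1+u^2&-u\\-u&1\end{pmatrix},\quad K\mapsto\begin{pmatrix}1+u^2+u^4&-u^3\\u^3&1-u^2\end{pmatrix},$$
$$\kappa\mapsto\begin{pmatrix}u^2+u^4&-u^3\\u^3&-u^2\end{pmatrix}.$$
Put $v=u^4$. The image of $\kappa$ has trace $v$ and determinant $-u^4-u^6+u^6=-v$. By Cayley–Hamilton, $\kappa^2=v(\kappa+1)$ in the image. Hence each power $\kappa^l$ maps into $\mathbb Q[v]+\mathbb Q[v]\kappa$. Since $\kappa^{2l}=v^l(\kappa+1)^l$, the coefficients are divisible by higher and higher powers of $v$, so power series converge. The image of every element of $R$ has the form $P+Q\kappa$ with $P=\sum p_iv^i$ and $Q=\sum q_iv^i$ in $\mathbb Q[[v]]$. As $\kappa=u^2(e_{11}-e_{22})+u^3(e_{21}-e_{12})+u^4e_{11}$, the coefficients of $P+Q\kappa$ are: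

* at $u^{4i}$: $p_i(e_{11}+e_{22})+q_{i-1}e_{11}$ (with $q_{-1}=0$);
* at $u^{4i+1}$: $0$;
* at $u^{4i+2}$: $q_i(e_{11}-e_{22})$;
* at $u^{4i+3}$: $q_i(e_{21}-e_{12})$.

Suppose $\mathrm{ord}(y)>r$. Then the image of $h$ agrees with the image $P+Q\kappa$ of $\rho$ in all degrees at most $r$. Here $r\ge1$, because $h\ne1$. The $u^r$-coefficient of the image of $h$ is a nonzero multiple of a single matrix unit. By the list this is impossible for $r\equiv1,2,3\pmod4$, so $r=4j$ with $j\ge1$. The matrix $v^i\kappa$ involves only the degrees $4i+2,4i+3,4i+4$. So the part of $P+Q\kappa$ in degrees at most $4j$ is exactly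
$$\sum_{i\le j}p_iv^i+\Big(\sum_{i\le j-1}q_iv^i\Big)\kappa .$$
The image of $h$ is a polynomial of degree at most $4j$, so it equals this expression. Hence it commutes with the image of $K=1+\kappa$. By injectivity, $h$ commutes with $K$ in $F(a,b)$. Now $K=aba^{-1}b^{-1}$ is cyclically reduced of length $4$, and it is not a proper power, because a proper power would be $xxxx$ or $xyxy$ for letters $x,y$. In a free group the centralizer of a nontrivial element that is not a proper power is the cyclic group it generates. So $h\in\langle K\rangle$, a contradiction. $\square$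

For each $i=1,\dots,g$ take a copy $\mathcal A_i\supset R_i=\mathbb Q[[\kappa_i]]$, with $E_i$, $M_i$, $\mathcal M_i$, and the homomorphism $F_i\to\mathcal A_i^\times$, $a_i\mapsto1+A_i$, $b_i\mapsto1+B_i$, so $k_i\mapsto1+\kappa_i$. Let $c_i$ be the class of $\kappa_i$; then $\mathrm{gr}R_i=\mathbb Q[c_i]$.

## 6. The central algebra

**Purpose.** We do for $D$ what we did for a handle: we split off $R_i$ and bound the order of the rest in terms of $|z|$.

Let $Z=\mathbb Q\langle\langle\kappa_1,\dots,\kappa_{g-1}\rangle\rangle$ with every $\kappa_l$ of weight $2$. Put $k_l=1+\kappa_l$ for $l<g$, $k_g=(k_1\cdots k_{g-1})^{-1}$ and $\kappa_g=k_g-1$. This defines a homomorphism $D\to Z^\times$, and every $z\in D$ has image in $1+F^2Z$. Modulo weight $4$ we have $\kappa_g\equiv-(\kappa_1+\dots+\kappa_{g-1})$, so the classes $c_l\in\mathrm{gr}_2Z$ satisfy $c_1+\dots+c_g=0$, and for each $j$ the $c_l$ with $l\neq j$ form a basis of $\mathrm{gr}_2Z$. The algebra $\mathrm{gr}Z$ is the free associative algebra on $\mathrm{gr}_2Z$. Hence the filtered map from the power series algebra on letters $\{\kappa_l\}_{l\ne j}$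 to $Z$ is an isomorphism on $\mathrm{gr}$: **for each $j$, $Z$ is the power series algebra on $\{\kappa_l\}_{l\neq j}$ with the same filtration.** Moreover $\mathrm{gr}Z$ is a domain and every $c_i\ne0$. Finally, $\mathbb Q[[\kappa_i]]\subset Z$, with the filtration in which $\kappa_i$ has weight $2$; this is the same filtered algebra as $R_i\subset\mathcal A_i$, and we identify the two.

For $j\ne i$ let $Z'$ be the closed span of the words in $\{\kappa_l\}_{l\ne j}$ that are not powers of $\kappa_i$. Multiplying such a word by $\kappa_i$ on either side gives another such word. So $Z=R_i\oplus Z'$ strictly, as $R_i$-bimodules. For each $i$ fix one choice of $j$ and call the complement $Z'_i$. For $g=2$ we have $Z'_i=0$.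

The complement depends on $j$, but orders do not. If $z=\rho_0+z'$ with $\rho_0\in R_i$, $z'\in Z'$, then for $\rho\in R_i$ strictness gives $\mathrm{ord}(z-\rho)=\min(\mathrm{ord}(\rho_0-\rho),\mathrm{ord}(z'))$. Hence
$$\mathrm{ord}(z')=\sup_{\rho\in R_i}\mathrm{ord}(z-\rho),\tag{5}$$
and the right side does not mention $j$. Example: $g=3$, $i=1$, $z=k_2$. With $j=3$ the component is $\kappa_2$. With $j=2$ we write $k_2=k_1^{-1}k_3^{-1}$, and the component has leading term $-c_3$. Both have order $2$.

**Lemma 3.** Let $z\in D$, $z\neq1$. Then $\mathrm{ord}(z-1)\le4|z|$. If $z\notin\langle k_i\rangle$, the $Z'_i$-component of $z$ is nonzero of order at most $4|z|$.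

*Proof.* Fix $i$ (take $i=1$ for the first claim) and a word of length $q=|z|\ge1$ for $z$ in $k_1^{\pm1},\dots,k_g^{\pm1}$. We want a free basis containing $k_i$ in which $z$ does not become too long. Among the $g-1$ indices $j\neq i$ choose one for which $k_j^{\pm1}$ occurs the least number $N$ of times; then $(g-1)N\le q$. The relation, cyclically permuted, reads $k_j\cdot k_{j+1}\cdots k_gk_1\cdots k_{j-1}=1$, so $k_j$ is a word of length $g-1$ in the inverses of the other generators. After replacing $k_j$, the word has length at most $q-N+(g-1)N=q+(g-2)N$. This is less than $2q$: if $N=0$ because $q\ge1$, and if $N>0$ because $(g-2)N<(g-1)N\le q$.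

So in the free basis $\{k_l\}_{l\ne j}$ we have $z=k_{l_1}^{e_1}\cdots k_{l_r}^{e_r}$, reduced, with $1\le r<2q$. Now use $\{\kappa_l\}_{l\ne j}$ as free generators of $Z$. By the run count of Section 2 the coefficient of $\kappa_{l_1}\cdots\kappa_{l_r}$ in $z$ is $\prod e_t\neq0$. This monomial has weight $2r$ with $r\geq1$, so $\mathrm{ord}(z-1)\le2r<4q$.

If $z\notin\langle k_i\rangle$, the monomial is not a power of $\kappa_i$, because either $r\ge2$ (and neighboring letters differ), or $r=1$ and $l_1\neq i$. So the component of $z$ in the complement $Z'$ belonging to this $j$ contains the monomial and has order at most $2r<4q$. By (5) the $Z'_i$-component has the same order, which is finite, so it is nonzero. $\square$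

This lemma explains why a letter $k_l$, of weight only $2$, was given cost $4$: passing to a free basis may nearly double the length.

## 7. The module $W$

**Purpose.** We glue the handle algebras along $Z$ into one module on which $\pi$ acts.

**Step 1: the space.** We want tensors recording the successive visits to the handles. For a finite sequence $s$ in $\{1,\dots,g\}$ and an index $i$, write $(i,s)$ for $s$ with $i$ put in front. Define recursively
$$W_\emptyset=Z,\qquad W_{(i,s)}=Z\,\hat\otimes\,M_i\,\hat\otimes\,T_i(s),$$
$$T_i(s)=W_s\ \text{ if } s \text{ does not begin with } i,\qquad T_i\big((i,s'')\big)=Z'_i\,\hat\otimes\,M_i\,\hat\otimes\,T_i(s'').$$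
Here the empty sequence does not begin with $i$, so $T_i(\emptyset)=Z$. Unwound, for $s=(i_1,\dots,i_p)$,
$$W_s=Z\hat\otimes M_{i_1}\hat\otimes Z^{(1)}\hat\otimes M_{i_2}\hat\otimes\cdots\hat\otimes Z^{(p-1)}\hat\otimes M_{i_p}\hat\otimes Z,$$
with $Z^{(j)}=Z$ if $i_j\ne i_{j+1}$ and $Z^{(j)}=Z'_{i_j}$ if $i_j=i_{j+1}$. Two consecutive visits to the same handle must be separated by something outside $R_i$, just as in (3). For $g=2$ only the alternating sequences give a nonzero $W_s$.

Let $W=\prod_sW_s$. Since $M_i$ has weights at least $1$, $W_s=F^{|s|}W_s$, where $|s|$ is the length of $s$. So the product is a complete filtered space. Write $W^{\le q}=\prod_{|s|\le q}W_s$. The algebra $Z$ acts on each $W_s$ by left multiplication on the first factor.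

**Step 2: how $W$ looks from handle $i$.** We show that $W$ is induced from $R_i$ to $\mathcal A_i$. By definition $T_i(s)\subset W_s$, with equality if $s$ does not begin with $i$. If $s=(i,s'')$, then $Z=R_i\oplus Z'_i$ gives
$$W_{(i,s'')}=T_i\big((i,s'')\big)\oplus\big(R_i\hat\otimes M_i\hat\otimes T_i(s'')\big).$$
Put $W_i=\prod_sT_i(s)\subset W$. Taking the product over all $s$,
$$W=W_i\oplus\big(R_i\hat\otimes M_i\hat\otimes W_i\big),\tag{6}$$
strictly, and this decomposition respects each $W_s$. The subspace $W_i$ is stable under $R_i\subset Z$: each $W_s$ is stable under $Z$, and $Z'_i$ is stable under left multiplication by $R_i$.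

**Step 3: the action of $\mathcal A_i$.** By Lemma 1, as a right $R_i$-module, $\mathcal A_i=X_i\hat\otimes R_i$ with $X_i=\mathbb Q\oplus(R_i\hat\otimes M_i)$, and (6) says $W=X_i\hat\otimes W_i$. Let
$$\Phi:\mathcal A_i\hat\otimes W_i=X_i\hat\otimes R_i\hat\otimes W_i\to X_i\hat\otimes W_i=W$$
be induced by the action $R_i\hat\otimes W_i\to W_i$. It is filtered, and on $X_i\hat\otimes W_i\subset\mathcal A_i\hat\otimes W_i$ it is the identity, so it is surjective. Its kernel is the closed span $N$ of the elements $\beta r\otimes v-\beta\otimes rv$ with $\beta\in\mathcal A_i$, $r\in R_i$, $v\in W_i$. Indeed, for $\beta=xr'$ with $x\in X_i$, $r'\in R_i$, both terms go to $x\otimes r'rv$, so $N\subset\ker\Phi$ by linearity and continuity. Conversely $xr\otimes v-x\otimes rv\in N$ shows $t-\Phi(t)\in N$ for all $t$, where $\Phi(t)$ is regarded in $X_i\hat\otimes W_i\subset\mathcal A_i\hat\otimes W_i$. If $\Phi(t)=0$, then $t\in N$. Left multiplication by $\alpha\in\mathcal A_i$ on the first factor preserves $N$. Therefore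
$$\alpha\cdot\Phi(\beta\otimes v)=\Phi(\alpha\beta\otimes v)$$
is a well-defined $\mathcal A_i$-module structure on $W$. An element of $F^dW$ is $\Phi$ of itself, regarded in $F^d(\mathcal A_i\hat\otimes W_i)$, so $F^a\mathcal A_i\cdot F^dW\subset F^{a+d}W$.

For example, (4) gives in $W_\emptyset\oplus W_{(1)}$
$$A_1\cdot(1\otimes B_1\otimes1)=\kappa_1+1\otimes B_1A_1\otimes1+\kappa_1\otimes A_1\otimes1+\kappa_1\otimes B_1\otimes1+\kappa_1\otimes B_1A_1\otimes1 .$$

**Step 4: the actions agree on $R_i$.** This makes the gluing possible. For $r\in R_i\subset\mathcal A_i$ and $v\in W_i$ we have $r\cdot v=\Phi(r\otimes v)=rv$. For $r'\otimes m\otimes v\in R_i\hat\otimes M_i\hat\otimes W_i$ we have $r\cdot(r'\otimes m\otimes v)=\Phi(rr'm\otimes v)=rr'\otimes m\otimes v$. In both cases this is the action of $r\in R_i\subset Z$ on the first factor.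

**Step 5: the action of $\pi$.** Let $a_i,b_i$ act as $1+A_i,1+B_i\in\mathcal A_i^\times$. Then $[a_i,b_i]$ acts as $1+\kappa_i\in R_i$, which by Step 4 is the action of $k_i\in Z$. So $\prod_i[a_i,b_i]$ acts as $k_1\cdots k_g=1$, and we have an action of $\pi$ on $W$. In it, $F_i$ acts through $\mathcal A_i$ and $D$ acts through $Z$.

A small computation shows the mechanism. Let $w=a_1a_2$ and start from $1\in Z=W_\emptyset$. First $a_2\cdot1=1+1\otimes A_2\otimes1$, the second term in $W_{(2)}$. Both terms lie in $W_1$, since neither sequence begins with $1$. Applying $a_1=1+A_1$ we get four terms, the longest being $1\otimes A_1\otimes1\otimes A_2\otimes1\in W_{(1,2)}$, of weight $2=1+1$. Each handle element added one tensor factor $M$ and its own order.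

## 8. Two estimates on $W$

**Purpose.** The first lemma says that deep elements move every vector far; the second computes orders exactly when a new tensor factor is created.

**Lemma 4.** If $w^m\in\gamma_k(\pi)$ with $m\ge1$, then $(w-1)F^dW\subset F^{d+k}W$ for all $d$.

*Proof.* The generators and their inverses act through $\mathcal A_i=F^0\mathcal A_i$, so all elements of $\pi$ act by automorphisms preserving each $F^dW$. Let $G_k=\{x\in\pi:(x-1)F^dW\subset F^{d+k}W\text{ for all }d\}$. From $xy-1=(x-1)y+(y-1)$ and $x^{-1}-1=-x^{-1}(x-1)$ we see that $G_k$ is a subgroup. It contains the generators if $k=1$, since $A_i,B_i\in F^1\mathcal A_i$; so $G_1=\pi$. By (1), $[G_k,G_l]\subset G_{k+l}$. By induction $\gamma_k(\pi)\subset G_k$.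

Now let $w^m\in\gamma_k(\pi)$ and $X=w-1$ as an operator. Then $w^m-1=(1+X)^m-1=XY$ with $Y=m+\binom m2X+\cdots+X^{m-1}$. Since $w\in G_1$, $X$ raises the filtration by at least $1$, so $Y=m(1+N)$ where $N$ does too. As $m\neq0$ in $\mathbb Q$ and $W$ is complete, $Y^{-1}=m^{-1}\sum_n(-N)^n$ exists, preserves each $F^dW$ and commutes with $X$. Hence $X=(w^m-1)Y^{-1}$ maps $F^dW$ into $F^{d+k}W$. $\square$

**Lemma 5.** For $0\ne y\in E_i$ and $0\neq P\in W_i$, write $y\cdot P=\Phi(y\otimes P)\in R_i\hat\otimes M_i\hat\otimes W_i$. Then $\mathrm{ord}(y\cdot P)=\mathrm{ord}(y)+\mathrm{ord}(P)$.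

*Proof.* The point is that leading terms cannot cancel. Using $E_i\cong R_i\hat\otimes M_i\hat\otimes R_i$, write the leading term of $y$ as $\sum\lambda_{a,\mu,b}\,c_i^a\otimes\mu\otimes c_i^b$ with $\mu\in\mathcal M_i$, and let $\bar P$ be the leading term of $P$. The class of $y\cdot P$ in degree $\mathrm{ord}(y)+\mathrm{ord}(P)$ is
$$\sum\lambda_{a,\mu,b}\,c_i^a\otimes\mu\otimes c_i^b\bar P .$$
The leading term of $y$ is homogeneous: $2a+\mathrm{weight}(\mu)+2b=\mathrm{ord}(y)$. So for given $(a,\mu)$ at most one $b$ occurs, and the factor next to the basis vector $c_i^a\otimes\mu$ is $\lambda_{a,\mu,b}\,c_i^b\bar P$. Now $\mathrm{gr}W$ is the direct sum of the spaces $\mathrm{gr}W_s=\mathrm{gr}Z\otimes(\cdots)$, with $c_i$ acting by left multiplication on $\mathrm{gr}Z$, which is a domain in which $c_i\ne0$. So $c_i$ acts injectively on $\mathrm{gr}W$, hence on $\mathrm{gr}W_i$, and $c_i^b\bar P\neq0$. The class is nonzero, and by strictness of (6) its degree is the order of $y\cdot P$ in $W$. $\square$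

## 9. Following the vector $1$: proof of the Theorem

Let $w\neq1$, $n=\sigma(w)$, written as in (2) and (3), and let $1\in Z=W_\emptyset$. We show
$$\mathrm{ord}\big((w-1)\cdot1\big)\le n.\tag{7}$$
If $w^m\in\gamma_k(\pi)$, Lemma 4 with $d=0$ gives $(w-1)\cdot1\in F^kW$, so (7) implies $k\le n$, which is the theorem.

If $p=0$, then $(w-1)\cdot1=z_0-1\in Z$ with $z_0\neq1$ in $D$. By Lemma 3 its order is at most $4|z_0|\le n$. From now on $p\ge1$.

**Step 1: set-up.** We apply the factors of $w$ one at a time, from the right. Write $g_j=\rho_j+y_j$ with $\rho_j\in R_{i_j}$, $y_j\in E_{i_j}$. By Lemma 2, $y_j\neq0$ and $\mathrm{ord}(y_j)\le\sigma_{i_j}(g_j)$. Put $s_j=(i_j,\dots,i_p)$, $u_p=z_p\cdot1$, $v_j=g_ju_j$ for all $j$, and $u_j=z_jv_{j+1}$ for $j<p$. So $w\cdot1=z_0v_1$.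

**Claim.** For $1\le j\le p$: $v_j\in W^{\le p-j+1}$, and its $W_{s_j}$-component $t_j$ lies in $R_{i_j}\hat\otimes M_{i_j}\hat\otimes W_{i_j}$, is nonzero, and satisfies
$$\mathrm{ord}(t_j)\le\sum_{l=j}^p\sigma_{i_l}(g_l)+4\sum_{j\le l<p,\ i_l=i_{l+1}}|z_l| .\tag{8}$$

**Step 2: how lengths change.** We need to know which parts of a vector can produce the longest tensors. Let $i=i_j$ and $q\ge0$. Let $V_q=W_i\cap W^{\le q}=\prod_{|s|\le q}T_i(s)$, which is stable under $R_i$, and let $V_{-1}=0$.

* If $v\in V_q$, then $g_jv=\rho_jv+y_j\cdot v$ with $\rho_jv\in V_q\subset W^{\le q}$. The operation $y_j\cdot(\ )$ sends $T_i(s)$ into $R_i\hat\otimes M_i\hat\otimes T_i(s)\subset W_{(i,s)}$, so it increases the length by exactly one.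
* If $v\in(R_i\hat\otimes M_i\hat\otimes W_i)\cap W^{\le q}$, then $v\in R_i\hat\otimes M_i\hat\otimes V_{q-1}\subset X_i\hat\otimes V_{q-1}$. The space $X_i\hat\otimes V_{q-1}=\Phi(\mathcal A_i\hat\otimes V_{q-1})$ is an $\mathcal A_i$-submodule, and it is contained in $W^{\le q}$. So $g_jv\in W^{\le q}$.

**Step 3: the case $j=p$.** We start the descending induction. Here $u_p=z_p\in Z=T_{i_p}(\emptyset)\subset W_{i_p}$ has order $0$, because $z_p\in1+F^2Z$. By Step 2, $v_p=\rho_pz_p+y_p\cdot z_p$ lies in $W^{\le1}$, and $t_p=y_p\cdot z_p\in R_{i_p}\hat\otimes M_{i_p}\hat\otimes W_{i_p}$. By Lemma 5, $t_p\ne0$ and $\mathrm{ord}(t_p)=\mathrm{ord}(y_p)\le\sigma_{i_p}(g_p)$.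

**Step 4: from $j+1$ to $j$, the component $t_j$.** We identify $t_j$ before estimating it. Let $i=i_j$, $i'=i_{j+1}$, and assume the claim for $j+1$. Since $Z$ preserves each $W_s$, $u_j=z_jv_{j+1}\in W^{\le p-j}$, with $W_{s_{j+1}}$-component $z_jt_{j+1}$. Decompose $u_j$ along (6) for the index $i$. The part in $R_i\hat\otimes M_i\hat\otimes W_i$ stays in $W^{\le p-j}$ under $g_j$, and so does $\rho_j$ applied to the part in $W_i$. Only $y_j\cdot(\text{part in }W_i)$ can reach length $p-j+1$. So $v_j\in W^{\le p-j+1}$. The $W_{s_j}$-component of $v_j$, with $s_j=(i,s_{j+1})$, comes exactly from the $T_i(s_{j+1})$-component. As (6) respects each $W_s$, this means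
$$t_j=y_j\cdot P,\qquad P=\text{the projection of } z_jt_{j+1}\text{ to }W_i\text{ along (6)}.$$
In particular $t_j\in R_i\hat\otimes M_i\hat\otimes W_i$.

**Step 5: the order of $P$ when $i\ne i'$.** The handle changes, and nothing is lost. Now $s_{j+1}$ begins with $i'\neq i$, so $W_{s_{j+1}}=T_i(s_{j+1})\subset W_i$ and $P=z_jt_{j+1}$. Since $z_j\in1+F^2Z$, it acts as the identity on $\mathrm{gr}W$. So $P\neq0$ and $\mathrm{ord}(P)=\mathrm{ord}(t_{j+1})$.

**Step 6: the order of $P$ when $i=i'$.** The same handle is visited twice, and $z_j$ must keep the two visits apart. Write $z_j=\rho+z'$ with $\rho\in R_i$, $z'\in Z'_i$. By (3), $z_j\notin\langle k_i\rangle$, so Lemma 3 gives $z'\neq0$ and $\mathrm{ord}(z')\le4|z_j|$. By the claim for $j+1$, $t_{j+1}\in R_i\hat\otimes M_i\hat\otimes W_i$. Hence $\rho t_{j+1}$ lies in $R_i\hat\otimes M_i\hat\otimes W_i$ and projects to $0$. On the other hand, $Z'_iR_i\subset Z'_i$ gives $z't_{j+1}\in Z'_i\hat\otimes M_i\hat\otimes W_i$. This space is the product of the $T_i\big((i,s'')\big)$, so it lies in $W_i$. Therefore $P=z't_{j+1}$.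

Let $\sum_ac_i^a\otimes n_a$ be the leading term of $t_{j+1}$, with $n_a\in\mathrm{gr}(M_i\hat\otimes W_i)$, and let $\bar z'\in\mathrm{gr}Z$ be the leading term of $z'$. The elements $\bar z'c_i^a$ are nonzero, because $\mathrm{gr}Z$ is a domain, and they have distinct degrees, so they are linearly independent. Hence $\sum_a\bar z'c_i^a\otimes n_a\ne0$, which says $P\neq0$ and
$$\mathrm{ord}(P)=\mathrm{ord}(z')+\mathrm{ord}(t_{j+1})\le4|z_j|+\mathrm{ord}(t_{j+1}).$$

**Step 7: the end of the induction.** In both cases $P\neq0$, and Lemma 5 gives $t_j\ne0$ and $\mathrm{ord}(t_j)=\mathrm{ord}(y_j)+\mathrm{ord}(P)$. Since $\mathrm{ord}(y_j)\le\sigma_{i_j}(g_j)$, and $\mathrm{ord}(P)\le\mathrm{ord}(t_{j+1})$ plus $4|z_j|$ if $i_j=i_{j+1}$, inequality (8) for $j+1$ gives (8) for $j$. The claim is proved.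

**Step 8: from the claim to (7).** It remains to apply $z_0$ and subtract the vector $1$. The vector $w\cdot1=z_0v_1$ has $W_{s_1}$-component $z_0t_1$. Since $z_0\in1+F^2Z$, this is nonzero with
$$\mathrm{ord}(z_0t_1)=\mathrm{ord}(t_1)\le\sum_j\sigma_{i_j}(g_j)+4\sum_j|z_j|\le n$$
by (8) and (3). Since $p\ge1$, the vector $1\in W_\emptyset$ has zero $W_{s_1}$-component. So $z_0t_1$ is also the $W_{s_1}$-component of $(w-1)\cdot1$. The order of a vector of $W$ is at most the order of each of its components, which gives (7). This proves the Theorem, and with it $d_{\pi,S}(k)\ge k$ for all $k\ge1$. $\blacksquare$
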